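\title{Bump monomial bases for the orbit harmonics rings of derangement matrices}

\begin{abstract}
Let $\mathbf R(\mathfrak D_n)$ be the orbit harmonics ring of the set of $n\times n$ derangement permutation matrices. We prove a conjecture posed by Li, Liu and Rhoades: the bump monomials, obtained by patience sorting the Foata transforms of derangements, descend to a basis of $\mathbf R(\mathfrak D_n)$. The proof works over an arbitrary field and for every locus of permutations that avoid fixed points in a prescribed set $E\subseteq[n]$, and it gives generators for the defining ideal. We filter monomials by their set of columns and prove spanning by induction along a tree of questions ``which column holds the $1$ of row $r$?''. The same method attaches a basis of $\mathbf R(\mathfrak S_n)$ to every adaptive order of asking these questions.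
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Orbit harmonics of permutation matrices}
Let $\mathbb F$ be a field and let $S=\mathbb F[x_{i,j}:1\le i,j\le n]$, graded by $\deg x_{i,j}=1$, be the coordinate ring of the space $\mathbb F^{n\times n}$ of $n\times n$ matrices. For a finite set $X\subseteq\mathbb F^{n\times n}$ let $\mathbf I(X)\subseteq S$ be the ideal of polynomials that vanish on $X$. For $0\ne f\in S$ let $\tau(f)$ be the homogeneous component of $f$ of top degree, and let $\operatorname{gr}\mathbf I(X)$ be the ideal generated by all $\tau(f)$ with $0\neq f\in\mathbf I(X)$. The \emph{orbit harmonics ring} of $X$ is the graded ring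
\[
\mathbf R(X)=S/\operatorname{gr}\mathbf I(X).
\]
It has dimension $|X|$, and $\dim\mathbf R(X)_d$ counts the functions $X\to\mathbb F$ given by polynomials of degree at most $d$, modulo those given by polynomials of degree at most $d-1$ (see the proof of Lemma~\ref{lem:dim}).

Let $[n]=\{1,\dots,n\}$. We identify $w\in\mathfrak S_n$ with the permutation matrix whose $1$'s lie in the cells $(w(j),j)$. A product $x_{r_1,c_1}\cdots x_{r_d,c_d}$ of variables in distinct rows and distinct columns is then the indicator function of the event $w(c_1)=r_1,\dots,w(c_d)=r_d$. So for a set $X$ of permutations the grading of $\mathbf R(X)$ measures how many values of $w$ must be inspected at a time to build the functions on $X$. A \emph{derangement} is a permutation without fixed points, and $\mathfrak D_n$ is the set of derangements. More generally, for $E\subseteq[n]$ put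
\[
\mathfrak X_E=\{w\in\mathfrak S_n: w(i)\ne i\text{ for all }i\in E\},
\]
so that $\mathfrak X_\emptyset=\mathfrak S_n$ and $\mathfrak X_{[n]}=\mathfrak D_n$. Each $\mathfrak X_E$ is closed under inversion, so the transposed convention for permutation matrices gives the same locus.

Since $\dim\mathbf R(\mathfrak D_n)=|\mathfrak D_n|$, it is natural to ask for a monomial basis indexed by the derangements themselves.

\subsection{Patience sorting and bump monomials}\label{sec:patience}
Let $u=u_1\cdots u_k$ be a word of distinct integers. \emph{Patience sorting} reads $u$ from left to right, starting with no piles. If some pile has a top $c$ larger than the current letter $a$, then $a$ is placed on the leftmost such pile; we say that $a$ \emph{bumps} $c$ and call $(a,c)$ a \emph{bump}. Otherwise $a$ starts a new pile at the right. Let $\operatorname{Bump}(u)$ be the set of bumps.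

At every moment the tops increase from left to right. Indeed, a new pile starts with a letter larger than all tops, and when $a$ covers $c$, the tops to the left are smaller than $a$ and the tops to the right exceed $c>a$. Hence $a$ bumps the \emph{smallest} top larger than $a$. The final number of piles equals $\operatorname{lis}(u)$, the length of a longest increasing subsequence: each pile decreases in the order of placement, so an increasing subsequence meets it at most once; conversely, a letter placed on pile $k>1$ is larger and later than the current top of pile $k-1$, and following these links back from the last pile yields an increasing subsequence that meets every pile. Each letter either bumps or starts a pile, so $|\operatorname{Bump}(u)|=k-\operatorname{lis}(u)$.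

For the full symmetric group, the monomials $\prod_{(a,c)\in\operatorname{Bump}(u)}x_{u^{-1}(a),c}$ with $u\in\mathfrak S_n$ in one-line notation, the Viennot shadow monomials, form a basis of $\mathbf R(\mathfrak S_n)$; this is a case of Theorem~\ref{thm:adaptive} below. The first guess for $\mathfrak D_n$ is to keep the monomials indexed by derangements. It fails for $n=3$: the derangements $231$ and $312$ both give monomials of degree $1$, while any homogeneous basis of $\mathbf R(\mathfrak D_3)$ contains a constant. The entries of a derangement must be read in another order.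

The \emph{Foata transformation} $\Psi:\mathfrak S_n\to\mathfrak S_n$ supplies that order. Write $w$ as a product of disjoint cycles, fixed points included, each cycle starting with its smallest element; order the cycles by decreasing smallest element; erase the parentheses and read the word as a permutation in one-line notation. The map $\Psi$ is a bijection, inverted by cutting the word before each letter that is smaller than all earlier letters. The \emph{bump monomial} of $w\in\mathfrak S_n$ is
\[
\mathfrak b(w)=\prod_{(a,c)\in\operatorname{Bump}(\Psi(w))}x_{w(a),c},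
\]
of degree $n-\operatorname{lis}(\Psi(w))$. The cell $(w(a),a)$ holds a $1$ of the permutation matrix, so each bump $(a,c)$ slides that $1$ to the right along its row, from column $a$ to column $c$.

\begin{example}\label{ex:seven}
Let $w=(4\,6)(2\,5\,7)(1\,3)$. Then $\Psi(w)=4625713$, the bumps are $(2,4)$, $(5,6)$, $(1,2)$, $(3,5)$, the final tops are $1,3,7$, and $\mathfrak b(w)=x_{5,4}\,x_{7,6}\,x_{3,2}\,x_{1,5}$; see Figure~\ref{fig:slide}.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.55]
\draw[gray] (0,0) grid (7,7);
\foreach \x in {1,...,7} {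
  \node at (\x-0.5,7.45) {\small\x};
  \node at (-0.45,7.5-\x) {\small\x};
}
\foreach \x/\y in {3/1,5/2,1/3,6/4,7/5,4/6,2/7}
  \fill (\y-0.5,7.5-\x) circle (0.14);
\foreach \x/\y/\z in {5/2/4,7/5/6,3/1/2,1/3/5} {
  \draw[->,thick] (\y-0.3,7.5-\x) -- (\z-0.75,7.5-\x);
  \draw (\z-0.5,7.5-\x) circle (0.2);
}
\end{tikzpicture}
\caption{The bump monomial of $w=(4\,6)(2\,5\,7)(1\,3)$. Dots are the cells $(w(a),a)$ of the permutation matrix. For each bump $(a,c)$ of $\Psi(w)=4625713$ an arrow moves the dot of column $a$ to column $c$. The open circles are the variables of $\mathfrak b(w)=x_{5,4}x_{7,6}x_{3,2}x_{1,5}$.}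
\label{fig:slide}
\end{figure}

For $n=3$ the derangements $(1\,2\,3)$ and $(1\,3\,2)$ have Foata words $123$ and $132$ and bump monomials $1$ and $x_{1,3}$. This is a basis: in $\mathbf R(\mathfrak D_3)$ the diagonal variables and all row and column sums vanish (Lemma~\ref{lem:reduce}), so $x_{1,3}=x_{2,1}=x_{3,2}=-x_{1,2}=-x_{2,3}=-x_{3,1}$, and a ring of dimension $2$ generated by $x_{1,3}$ has basis $1,x_{1,3}$. In general it is known that in characteristic zero the Hilbert series of $\mathbf R(\mathfrak D_n)$ is $\sum_{w\in\mathfrak D_n}q^{\,n-\operatorname{lis}(\Psi(w))}$, so the bump monomials have the right degrees. The following conjecture is posed in \cite{LLR}.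

\begin{quote}
\textbf{Conjecture.} \emph{Let $\mathbb F$ have characteristic zero. The set $\{\mathfrak b(w):w\in\mathfrak D_n\}$ descends to a basis of $\mathbf R(\mathfrak D_n)$.}
\end{quote}

\subsection{Results}
From now on $\mathbb F$ is an arbitrary field. For $E\subseteq[n]$ let $J_E\subseteq S$ be the ideal generated by all row sums $\sum_jx_{i,j}$, all column sums $\sum_ix_{i,j}$, all products $x_{i,j}x_{i,j'}$ and $x_{i,j}x_{i',j}$ of two variables in a common row or column (the squares $x_{i,j}^2$ included), and the variables $x_{i,i}$ with $i\in E$.

\begin{theorem}\label{thm:main}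
Let $\mathbb F$ be any field, $n\ge2$ and $E\subseteq[n]$. Then $\{\mathfrak b(w):w\in\mathfrak X_E\}$ descends to a basis of $\mathbf R(\mathfrak X_E)$, and $\operatorname{gr}\mathbf I(\mathfrak X_E)=J_E$.
\end{theorem}

The case $E=[n]$ proves the conjecture for $n\ge2$. For $n=1$ we have $\mathfrak D_1=\emptyset$ and $\mathbf R(\mathfrak D_1)=0$, so the conjecture holds trivially; the second claim of the theorem fails there, since $J_{\{1\}}=(x_{1,1})\ne S$. Counting basis elements by degree gives the Hilbert series, which the proof does not use.

\begin{corollary}\label{cor:hilb}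
For $n\ge2$ and $E\subseteq[n]$, $\ \sum_d\dim\mathbf R(\mathfrak X_E)_d\,q^d=\sum_{w\in\mathfrak X_E}q^{\,n-\operatorname{lis}(\Psi(w))}$.
\end{corollary}

The proof rests on reading $\Psi(w)$ from right to left. Its last letter is $w^{-1}(1)$, the column that holds the $1$ of row $1$. If that letter is $a\ne1$, the letter before it is $w^{-1}(a)$, the column that holds the $1$ of row $a$; and so on. Thus $\Psi(w)$ records the answers to questions ``which column holds the $1$ of row $r$?'', where the next row depends on the earlier answers. We set up this point of view in general.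

A \emph{board} is a pair $(A,B)$ of finite sets with $|A|=|B|$ and $B\subset\mathbb Z$; $A$ is the set of rows and $B$ the set of columns. We write $A\setminus r$ for $A\setminus\{r\}$ and $Q\cup c$ for $Q\cup\{c\}$. A \emph{rook word} on $(A,B)$ is a sequence of cells $v=(r_1,a_1)\cdots(r_k,a_k)$ in which the $r_i$ run once through $A$ and the $a_i$ run once through $B$. Patience sort the column word $a_1\cdots a_k$, let $\operatorname{cols}(v)$ be the set of bumped letters, and put
\[
\mathfrak b(v)=\prod_{(a_i,\,c)\in\operatorname{Bump}(a_1\cdots a_k)}x_{r_i,c}.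
\]
For $w\in\mathfrak S_n$ and $u=\Psi(w)$, the rook word $v_w=(w(u_1),u_1)\cdots(w(u_n),u_n)$ has $\mathfrak b(v_w)=\mathfrak b(w)$.

An \emph{adaptive strategy} on $(A,B)$ is empty if $B=\emptyset$; otherwise it consists of a row $r\in A$ together with an adaptive strategy on $(A\setminus r,B\setminus a)$ for every $a\in B$. The only \emph{word} of the empty strategy is the empty word; otherwise the words are all $v'\,(r,a)$ with $a\in B$ and $v'$ a word of the strategy attached to $a$. A strategy on $(A,B)$ has $|B|!$ words.

\begin{theorem}\label{thm:adaptive}
For every adaptive strategy on $([n],[n])$, the $n!$ monomials $\mathfrak b(v)$, with $v$ running over its words, descend to a basis of $\mathbf R(\mathfrak S_n)$.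
\end{theorem}

The strategy that asks the rows $n,n-1,\dots,1$ regardless of the answers has the words $(1,u_1)\cdots(n,u_n)$ with $u\in\mathfrak S_n$, and it yields the Viennot shadow monomials. The strategy that follows cycles yields $\{\mathfrak b(w):w\in\mathfrak S_n\}$ (Lemma~\ref{lem:tree}).

Section~\ref{sec:reduce} reduces both theorems to spanning $S/J_E$, and Section~\ref{sec:D4} shows the method on $\mathfrak D_4$. Sections~\ref{sec:N} and~\ref{sec:delete} build the one-step recursion, which proves Theorem~\ref{thm:adaptive} in Section~\ref{sec:adaptive}. Section~\ref{sec:cycles} treats the forbidden diagonal cells, and Section~\ref{sec:proof} proves Theorem~\ref{thm:main} together with a refinement by columns.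

\section{Reduction to spanning}\label{sec:reduce}

\begin{lemma}\label{lem:dim}
For every finite set $X\subseteq\mathbb F^{n\times n}$, $\ \dim\mathbf R(X)=|X|$.
\end{lemma}

\begin{proof}
Let $I=\mathbf I(X)$, let $S_{\le d}$ be the space of polynomials of degree at most $d$, and let $I_{\le d}=I\cap S_{\le d}$. Taking the component of degree $d$ maps $I_{\le d}$ to $S_d$ with kernel $I_{\le d-1}$; its image $G_d$ consists of $0$ and the $\tau(f)$ with $f\in I$ of degree $d$. Each variable multiplies $G_d$ into $G_{d+1}$, so $\bigoplus_dG_d$ is an ideal and equals $\operatorname{gr}I$. Hence $\dim\mathbf R(X)_d=h(d)-h(d-1)$, where $h(d)=\dim S_{\le d}/I_{\le d}$ is the dimension of the space of functions on $X$ given by polynomials of degree at most $d$. Two distinct points are separated by an affine linear function, and products of such functions give the indicator function of each point. So $h(d)=|X|$ for large $d$, and the sum telescopes.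
\end{proof}

\begin{lemma}\label{lem:reduce}
We have $J_E\subseteq\operatorname{gr}\mathbf I(\mathfrak X_E)$. If a family of $|\mathfrak X_E|$ elements of $S$ spans $S/J_E$, then $J_E=\operatorname{gr}\mathbf I(\mathfrak X_E)$, and the images of the family in $\mathbf R(\mathfrak X_E)$ are distinct and form a basis.
\end{lemma}

\begin{proof}
The polynomials $\sum_jx_{i,j}-1$, $\sum_ix_{i,j}-1$, $x_{i,j}x_{i,j'}$ $(j\ne j')$, $x_{i,j}x_{i',j}$ $(i\neq i')$, $x_{i,j}^2-x_{i,j}$ and $x_{i,i}$ $(i\in E)$ vanish on $\mathfrak X_E$, and their top components are the generators of $J_E$. So $S/J_E$ surjects onto $\mathbf R(\mathfrak X_E)$, and a spanning family as in the statement gives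
\[
|\mathfrak X_E|\ge\dim S/J_E\ge\dim\mathbf R(\mathfrak X_E)=|\mathfrak X_E|.
\]
Equality holds throughout, so the surjection is an isomorphism, and a spanning family with as many members as the dimension is a basis.
\end{proof}

No linear independence has to be proved directly. The task is to reduce every monomial to bump monomials using the explicit relations in $J_E$.

\section{The case $\mathfrak D_4$ by hand}\label{sec:D4}

The nine derangements of $[4]$ are the six $4$-cycles, whose Foata words start with $1$, and three products of two transpositions. Patience sorting each word gives the following table.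
\[
\begin{array}{ccccc}
w&\Psi(w)&\text{bumps}&\mathfrak b(w)&\text{columns of }\mathfrak b(w)\\ \hline
(1\,2\,3\,4)&1234&\text{none}&1&\emptyset\\
(2\,3)(1\,4)&2314&(1,2)&x_{4,2}&\{2\}\\
(1\,3\,2\,4)&1324&(2,3)&x_{4,3}&\{3\}\\
(1\,3\,4\,2)&1342&(2,3)&x_{1,3}&\{3\}\\
(1\,2\,4\,3)&1243&(3,4)&x_{1,4}&\{4\}\\
(1\,4\,2\,3)&1423&(2,4)&x_{3,4}&\{4\}\\
(2\,4)(1\,3)&2413&(1,2),(3,4)&x_{3,2}x_{1,4}&\{2,4\}\\
(3\,4)(1\,2)&3412&(1,3),(2,4)&x_{2,3}x_{1,4}&\{3,4\}\\
(1\,4\,3\,2)&1432&(3,4),(2,3)&x_{2,4}x_{1,3}&\{3,4\}
\end{array}
\]
Write $\equiv$ for congruence modulo $J_{[4]}$. The principle is to use column sums to relate monomials with the same columns, and row sums to push monomials to the right.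

\medskip\noindent\emph{Degree one.} Column $1$ moves right entirely, since $x_{i,1}\equiv-(x_{i,2}+x_{i,3}+x_{i,4})$. In column $2$ we have $x_{2,2}\equiv0$; also $x_{1,2}\equiv-(x_{1,3}+x_{1,4})$ moves right, because $x_{1,1}\equiv0$; and the column sum gives $x_{3,2}\equiv-x_{4,2}-x_{1,2}$. Only $x_{4,2}$ remains. In columns $3$ and $4$ the column sums give $x_{2,3}\equiv-x_{1,3}-x_{4,3}$ and $x_{2,4}\equiv-x_{1,4}-x_{3,4}$. So the five bump monomials of degree one span the degree-one part.

\medskip\noindent\emph{Degree two, columns $\{2,3\}$.} No bump monomial has these columns, so all seven monomials $x_{i,2}x_{k,3}$ with $i\ne k$, $i\ne 2$, $k\neq 3$ must move right. The four that use row $1$ do so by the sum of row $1$: $x_{1,2}x_{k,3}\equiv-x_{1,4}x_{k,3}$ and $x_{1,3}x_{i,2}\equiv-x_{1,4}x_{i,2}$. For the other three we need a new relation. Two rows $i\ne k$ cannot both use column $1$, so $x_{i,1}x_{k,1}\equiv0$, and substituting the row sums gives $(x_{i,2}+x_{i,3}+x_{i,4})(x_{k,2}+x_{k,3}+x_{k,4})\equiv0$. After dropping products within a column, the permanent $x_{i,2}x_{k,3}+x_{i,3}x_{k,2}$ is congruent to terms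 with columns $\{2,4\}$ or $\{3,4\}$. For $\{i,k\}=\{2,3\},\{3,4\},\{2,4\}$ one term of the permanent contains $x_{2,2}$ or $x_{3,3}$, and the other term, $x_{3,2}x_{2,3}$, $x_{3,2}x_{4,3}$ or $x_{4,2}x_{2,3}$, moves right.

\medskip\noindent\emph{Why $x_{1,4}$ and $x_{3,4}$, and not $x_{2,4}$.} Consider Foata words in which only $4$ is bumped, so the final tops are $1,2,3$. The last letter is the column of the $1$ in row $1$, and it is a final top. If it bumps $4$, it is $3$, the largest top below $4$, and the monomial is $x_{1,4}$. If it starts a pile, it is again $3$, now as the largest top, and row $1$ does not occur in the monomial. In that case delete row $1$ and column $3$ and ask row $3$. The same dichotomy yields $x_{3,4}$ through the answer $2$, or deletes row $3$ and column $2$. We are left with rows $\{2,4\}$, columns $\{1,4\}$, and the question about row $2$. The monomial $x_{2,4}$ would come from the word $4123$, in which $4$ is a fixed point, so it has no derangement. It is removed by the column sum $x_{2,4}+x_{4,4}$ of the small board. This sum is not a relation of the large board, but it differs from the true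 column sum by $x_{1,4}+x_{3,4}$, terms in rows that were handled earlier.

The example shows the three ingredients of the proof: a filtration by columns with column sums and permanents as leading relations (Section~\ref{sec:N}); a way to lift the relations of a smaller board at the cost of terms already handled (Section~\ref{sec:delete}); and an argument for the branches cut off by fixed points (Section~\ref{sec:cycles}).

\section{Leading relations for a fixed column set}\label{sec:N}

Let $(A,B)$ be a board. A \emph{rook monomial} is a product $\prod_{c\in C}x_{f(c),c}$ with $C\subseteq B$ and $f:C\to A$ injective; $C$ is its \emph{column set} and $f(C)$ its \emph{row set}. Let $M_C(A)$ be the span of the rook monomials with column set $C$ and rows in $A$; thus $M_\emptyset(A)=\mathbb F\cdot1$. In a rook word $v$ on $(A,B)$ each letter bumps at most once and is bumped at most once, so $\mathfrak b(v)$ is a rook monomial in $M_{\operatorname{cols}(v)}(A)$.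

Throughout, when $C\subseteq B$ is given, $T=B\setminus C$ and $T_{<q}=\{t\in T:t<q\}$. If $C=\operatorname{cols}(v)$, then $T$ is the set of final pile tops. Put $\sigma(C)=\sum_{c\in C}c$, and let $M_{>C}$ be the sum of the spaces $M_{C'}(A)$ over all $C'\subseteq B$ with $|C'|=|C|$ and $\sigma(C')>\sigma(C)$. Let $J(A,B)$ be the ideal of $\mathbb F[x_{i,j}:i\in A,j\in B]$ generated by the row sums, the column sums, and the products of two variables in a common row or column, squares included; the latter are the \emph{quadratic generators}. Note $J([n],[n])=J_\emptyset\subseteq J_E$.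

We want to argue by induction on the board, but $J(A\setminus r,B\setminus a)$ is not contained in $J(A,B)$: a row sum of the smaller board lacks the term in column $a$. We therefore carry, instead of an ideal, a subspace of $M_C(A)$ that consists of leading parts of elements of $J(A,B)$ and behaves well under deletion. For $P\subseteq A$ and $Q\subseteq B$ with $|P|=|Q|$ let $\operatorname{per}_{P,Q}=\sum_f\prod_{i\in P}x_{i,f(i)}$, summed over all bijections $f:P\to Q$.

\begin{definition}\label{def:N}
For $C\subseteq B$, let $N_C(A,B)\subseteq M_C(A)$ be the span of the following elements.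
\begin{itemize}
\item[(N1)] $\sum_{i\in A\setminus U}x_{i,j}\,m$, where $j\in C$ and $m$ is a rook monomial with column set $C\setminus j$ and row set $U\subseteq A$.
\item[(N2)] $\operatorname{per}_{P,Q}\,m$, where $\emptyset\ne Q\subseteq C$, $|Q|>|T_{<\max Q}|$, $P\subseteq A$, $|P|=|Q|$, and $m$ is a rook monomial with column set $C\setminus Q$ and row set contained in $A\setminus P$.
\end{itemize}
\end{definition}

The inequality in (N2) is a pigeonhole condition: the rows of $P$ do not all fit into the free columns to the left of $\max Q$. In Section~\ref{sec:D4} it occurred with $Q=\{2,3\}$ and $T_{<3}=\{1\}$. Its simplest case is $Q=\{\min B\}$, where the permanent is a single variable and every rook monomial with column set $C$ is of type (N2):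
\begin{equation}\label{eq:O}
\min B\in C\quad\Longrightarrow\quad N_C(A,B)=M_C(A).
\end{equation}
This matches patience sorting, where the smallest letter is never bumped.

We use inclusion--exclusion twice, in the following form. Let $D$ and $H$ be finite sets, $H_0\subseteq H$, and let a vector $\varphi(f)$ be given for every injection $f:D\hookrightarrow H$. For $I\subseteq D$ and $g:I\hookrightarrow H$ let $e_g=\sum\varphi(f)$ over all $f$ extending $g$. Then
\begin{equation}\label{eq:IE}
\sum_{I\subseteq D}\ \sum_{g:I\hookrightarrow H_0}(-1)^{|I|}e_g=\sum_{f:D\hookrightarrow H\setminus H_0}\varphi(f),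
\end{equation}
because $\varphi(f)$ occurs on the left with coefficient $\sum_{I\subseteq f^{-1}(H_0)}(-1)^{|I|}$, which is $1$ if $f^{-1}(H_0)=\emptyset$ and $0$ otherwise.

\begin{lemma}\label{lem:NinJ}
$N_C(A,B)\subseteq J(A,B)+M_{>C}$.
\end{lemma}

\begin{proof}
The element (N1) differs from $\bigl(\sum_{i\in A}x_{i,j}\bigr)m$ by the terms $x_{i,j}m$ with $i\in U$, which are multiples of quadratic generators. So it lies in $J(A,B)$.

Consider an element $\operatorname{per}_{P,Q}m$ of type (N2). Let $q=\max Q$ and $L=\{t\in T:t>q\}$. The columns not used by $m$ form the set $H=Q\sqcup T_{<q}\sqcup L$. For an injection $f$ from rows to columns let $x_f=\prod_ix_{i,f(i)}$. Apply \eqref{eq:IE} with $D=P$, $H_0=T_{<q}$ and $\varphi(f)=x_fm$: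
\[
\sum_{I\subseteq P}\ \sum_{g:I\hookrightarrow T_{<q}}(-1)^{|I|}e_g=\sum_{f:P\hookrightarrow Q\cup L}x_fm .
\]
Since $|T_{<q}|<|P|$, there is no injection $P\hookrightarrow T_{<q}$, so only $I\ne P$ occurs on the left. For such $I$ pick $i\in P\setminus I$ and group the terms of $e_g$ by $h=f|_{P\setminus i}$. A group is $\sum_{j\in H\setminus\operatorname{im}h}x_{i,j}\,x_hm$, and it differs from $\bigl(\sum_{j\in B}x_{i,j}\bigr)x_hm$ by terms with two variables in one column. So every $e_g$ on the left lies in $J(A,B)$, and so does the right side. The right side is $\operatorname{per}_{P,Q}m$ plus the terms with $f(P)\ne Q$. The column set of such a term arises from $C$ by replacing a nonempty subset of $Q$ with equally many elements of $L$, all larger than $q$, so the term lies in $M_{>C}$.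
\end{proof}

\section{Deleting a row and a column}\label{sec:delete}

Fix a row $r\in A$, the row to be asked. A rook monomial with column set $C$ either contains some $x_{r,c}$ or avoids row $r$; either way, what remains lives on the rows $A\setminus r$. To obtain a board we must also delete a column, and patience sorting tells us which. For $c\in C$ with $T_{<c}\ne\emptyset$ let
\[
c^-=\max T_{<c}.
\]
If $\min B\notin C$, then $c^-$ exists for all $c\in C$.

\begin{lemma}\label{lem:last}
Let $r\in A$ and $C\subseteq B$.
\begin{enumerate}
\item[(a)] Let $c\in C$ with $T_{<c}\neq\emptyset$, and let $v'$ be a rook word on $(A\setminus r,B\setminus c^-)$ with $\operatorname{cols}(v')=C\setminus c$. Then $v=v'\,(r,c^-)$ has $\operatorname{cols}(v)=C$ and $\mathfrak b(v)=x_{r,c}\,\mathfrak b(v')$.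
\item[(b)] Let $T\ne\emptyset$ and $t=\max T$, and let $v'$ be a rook word on $(A\setminus r,B\setminus t)$ with $\operatorname{cols}(v')=C$. Then $v=v'\,(r,t)$ has $\operatorname{cols}(v)=C$ and $\mathfrak b(v)=\mathfrak b(v')$.
\end{enumerate}
\end{lemma}

\begin{proof}
In (a) the final tops of $v'$ form the set $(T\setminus c^-)\cup c$. No element of $T$ lies strictly between $c^-$ and $c$, so the smallest top exceeding $c^-$ is $c$, and $c^-$ bumps $c$. In (b) the final tops of $v'$ form $T\setminus t$; all are smaller than $t$, so $t$ starts a new pile.
\end{proof}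

The next two lemmas lift the spaces $N$ along these two deletions. Column sums lift at once. The pigeonhole condition can weaken on the smaller board, because a free column has been removed or moved; each lemma has one case in which this happens.

\begin{lemma}\label{lem:liftA}
Let $r\in A$ and $c\in C$ with $T_{<c}\ne\emptyset$. Then
\[
x_{r,c}\,N_{C\setminus c}(A\setminus r,B\setminus c^-)\subseteq N_C(A,B)+\sum_{c'\in C,\ c'<c}x_{r,c'}M_{C\setminus c'}(A\setminus r).
\]
\end{lemma}

\begin{proof}
Put $a=c^-$. For a generator of type (N1), the product $x_{r,c}\sum_{i\in(A\setminus r)\setminus U}x_{i,j}\,m=\sum_{i\in A\setminus(U\cup r)}x_{i,j}\,(x_{r,c}m)$ is of type (N1) for $(A,B)$.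

The complement of $C\setminus c$ in $B\setminus a$ is $T'=(T\setminus a)\cup c$: the free column $a$ has moved right to $c$. Let $\operatorname{per}_{P,Q}m$ be of type (N2) for the smaller board, so $Q\subseteq C\setminus c$, $q=\max Q\notin\{a,c\}$ and $|Q|>|T'_{<q}|$. If $q<a$ or $q>c$, then $|T'_{<q}|=|T_{<q}|$, and $\operatorname{per}_{P,Q}\,(x_{r,c}m)$ is of type (N2) for $(A,B)$.

Let $a<q<c$. Then $|T'_{<q}|=|T_{<q}|-1$, so we only know $|Q|\ge|T_{<q}|$. We enlarge the permanent by the row $r$ and the column $c$. Since $T$ has no element between $a$ and $c$, we have $T_{<q}=T_{<c}$, hence $|Q\cup c|>|T_{<c}|$ with $\max(Q\cup c)=c$. The monomial $m$ has column set $C\setminus(Q\cup c)$ and avoids the rows $P\cup r$, so $\operatorname{per}_{P\cup r,Q\cup c}\,m\in N_C(A,B)$. Expanding along row $r$,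
\[
\operatorname{per}_{P\cup r,\,Q\cup c}\,m=x_{r,c}\operatorname{per}_{P,Q}m+\sum_{c'\in Q}x_{r,c'}\operatorname{per}_{P,\,(Q\cup c)\setminus c'}\,m,
\]
and every $c'\in Q$ satisfies $c'\le q<c$.
\end{proof}

\begin{lemma}\label{lem:liftB}
Let $r\in A$, $T\ne\emptyset$ and $t=\max T$. Then
\[
N_C(A\setminus r,B\setminus t)\subseteq N_C(A,B)+\sum_{c\in C}x_{r,c}M_{C\setminus c}(A\setminus r).
\]
\end{lemma}

\begin{proof}
For (N1), $\sum_{i\in(A\setminus r)\setminus U}x_{i,j}\,m=\sum_{i\in A\setminus U}x_{i,j}\,m-x_{r,j}m$.

Let $\operatorname{per}_{P,Q}m$ be of type (N2) for the smaller board, whose free columns are $T\setminus t$, and let $q=\max Q$. If $q<t$, then $(T\setminus t)_{<q}=T_{<q}$ and the element is of type (N2) for $(A,B)$. If $q>t$, then $T_{<q}=T$ and the hypothesis reads $|Q|>|T|-1$. For $|Q|>|T|$ the element is again of type (N2) for $(A,B)$.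

There remains the case $|Q|=|T|=p\ge1$. Now the pigeonhole condition fails on $(A,B)$, and we use column sums to trade $P$ for a complementary set of rows that contains $r$. Let $U$ be the row set of $m$ and $W=A\setminus U$. This is where $|A|=|B|$ enters: $|W|=(|C|+p)-(|C|-p)=2p$. We have $P\subseteq W\setminus r$ and $|P|=p$, so $W\setminus P$ has $p$ elements and contains $r$. For an injection $f$ from columns to rows let $x^f=\prod_cx_{f(c),c}$. Apply \eqref{eq:IE} with $D=Q$, $H=W$, $H_0=W\setminus P$ and $\varphi(f)=x^fm$:
\[
\operatorname{per}_{P,Q}m=\sum_{f:Q\hookrightarrow P}x^fm=\sum_{I\subseteq Q}\ \sum_{g:I\hookrightarrow W\setminus P}(-1)^{|I|}e_g .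
\]
If $I\ne Q$, pick $j\in Q\setminus I$ and group $e_g$ by $h=f|_{Q\setminus j}$. A group is $\sum_{i\in W\setminus\operatorname{im}h}x_{i,j}\,x^hm$, which is of type (N1) for $(A,B)$ because $x^hm$ has row set $U\cup\operatorname{im}h$. The terms with $I=Q$ add up to $(-1)^p\operatorname{per}_{W\setminus P,Q}\,m$. So $\operatorname{per}_{P,Q}m\equiv(-1)^p\operatorname{per}_{W\setminus P,Q}\,m$ modulo $N_C(A,B)$, and every monomial on the right uses row $r$.
\end{proof}

The error terms are ordered: Lemma~\ref{lem:liftA} produces monomials with row $r$ in an earlier column, and Lemma~\ref{lem:liftB} produces monomials that use row $r$ at all. Treating the monomials in this order gives the recursion used in both theorems.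

\begin{proposition}\label{prop:step}
Let $B\ne\emptyset$, $r\in A$, $C\subseteq B$ with $\min B\notin C$, and $t=\max T$. Let $Y$ be a subspace with $N_C(A,B)\subseteq Y\subseteq M_C(A)$ such that
\begin{itemize}
\item[(R1)] $x_{r,c}M_{C\setminus c}(A\setminus r)\subseteq Y+x_{r,c}N_{C\setminus c}(A\setminus r,B\setminus c^-)$ for every $c\in C$, and
\item[(R2)] $M_C(A\setminus r)\subseteq Y+N_C(A\setminus r,B\setminus t)$.
\end{itemize}
Then $Y=M_C(A)$.
\end{proposition}

\begin{proof}
By induction on $c\in C$ in increasing order, (R1) and Lemma~\ref{lem:liftA} give $x_{r,c}M_{C\setminus c}(A\setminus r)\subseteq Y$. So $Y$ contains every rook monomial of $M_C(A)$ that uses row $r$. Then (R2) and Lemma~\ref{lem:liftB} give $M_C(A\setminus r)\subseteq Y$, which covers the monomials that avoid row $r$.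
\end{proof}

\section{Adaptive bases of $\mathbf R(\mathfrak S_n)$}\label{sec:adaptive}

\begin{proof}[Proof of Theorem~\ref{thm:adaptive}]
We show by induction on $|B|$ that for every adaptive strategy on a board $(A,B)$ and every $C\subseteq B$,
\begin{equation}\label{eq:adaptive}
M_C(A)=\operatorname{span}\{\mathfrak b(v):v\text{ a word of the strategy},\ \operatorname{cols}(v)=C\}+N_C(A,B).
\end{equation}
For $B=\emptyset$ the empty word gives $\mathfrak b=1$. If $\min B\in C$, use \eqref{eq:O}. Otherwise let $Y$ be the right side and $r$ the row chosen by the strategy. For $c\in C$, the induction hypothesis for the strategy attached to $c^-$ writes $M_{C\setminus c}(A\setminus r)$ as the span of monomials $\mathfrak b(v')$ with $\operatorname{cols}(v')=C\setminus c$ plus $N_{C\setminus c}(A\setminus r,B\setminus c^-)$. By Lemma~\ref{lem:last}(a), $x_{r,c}\mathfrak b(v')=\mathfrak b(v'(r,c^-))\in Y$, which gives (R1). The induction hypothesis for the strategy attached to $t=\max T$ writes $M_C(A\setminus r)$ as the span of monomials $\mathfrak b(v')$ with $\operatorname{cols}(v')=C$ plus $N_C(A\setminus r,B\setminus t)$.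 By Lemma~\ref{lem:last}(b), $\mathfrak b(v')=\mathfrak b(v'(r,t))\in Y$, which gives (R2). Proposition~\ref{prop:step} proves \eqref{eq:adaptive}.

Take $A=B=[n]$. By \eqref{eq:adaptive} and Lemma~\ref{lem:NinJ}, $M_C([n])\subseteq\operatorname{span}\{\mathfrak b(v)\}+J_\emptyset+M_{>C}$. For fixed $|C|$, descending induction on $\sigma(C)$ removes $M_{>C}$. Monomials of $S$ that are not rook monomials lie in $J_\emptyset$. So the $n!$ monomials $\mathfrak b(v)$ span $S/J_\emptyset$, and Lemma~\ref{lem:reduce} with $E=\emptyset$ finishes the proof.
\end{proof}

\section{Following cycles around forbidden cells}\label{sec:cycles}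

Fix $E\subseteq[n]$. Passing from $\mathfrak S_n$ to $\mathfrak X_E$ removes the words that use a cell $(i,i)$ with $i\in E$, and adds the relations $x_{i,i}\equiv 0$. For an arbitrary strategy the gain does not match the loss, as the shadow monomials of $\mathfrak D_3$ show. The strategy behind $\Psi$ has the special property that a forbidden answer, when there is one, is the smallest remaining column.

\subsection{The question tree}
A \emph{state} is a pair $(B,r)$ with $\emptyset\ne B\subseteq[n]$ and $r\in[n]$ such that $r=\min B$ or $r\notin B$. Here $B$ is the set of unread columns and $r$ is the row being asked; $r=\min B$ means that a new cycle begins, and $r\notin B$ means that the cycle of $\min B$ is in progress. The row set of the state is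
\[
A(B,r)=(B\setminus\min B)\cup r ,
\]
so $(A(B,r),B)$ is a board. Its \emph{forbidden cells} are the cells $(i,i)$ with $i\in A(B,r)\cap B\cap E$. The state is \emph{blocked} if $r=\min B\in E$, and \emph{dead} if it is blocked and $|B|=1$. For $a\in B$, the cell $(r,a)$ is forbidden if and only if the state is blocked and $a=r$, since $r\in B$ forces $r=\min B$.

For $|B|\ge2$ and $a\in B$ the \emph{successor} is the state
\[
(B,r)_a=\begin{cases}(B\setminus a,\ a)&\text{if }a\ne\min B,\\ (B\setminus a,\ \min(B\setminus a))&\text{if }a=\min B.\end{cases}
\]
In both cases its row set is $B\setminus\min B=A(B,r)\setminus r$, so its forbidden cells are forbidden cells of $(B,r)$. A successor with $a\ne\min B$ is never blocked.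

Define sets $\mathcal W(B,r)$ of rook words on $(A(B,r),B)$. If $B=\{b\}$, then $\mathcal W(B,r)=\{(r,b)\}$, except that $\mathcal W(B,r)=\emptyset$ for a dead state. If $|B|\ge2$, then $\mathcal W(B,r)$ consists of all $v'\,(r,a)$ with $a\in B$, $(r,a)$ not forbidden, and $v'\in\mathcal W((B,r)_a)$. For $E=\emptyset$ these are the words of an adaptive strategy.

\begin{lemma}\label{lem:tree}
The map $w\mapsto v_w$ is a bijection $\mathfrak X_E\to\mathcal W([n],1)$.
\end{lemma}

\begin{proof}
Let $w\in\mathfrak X_E$ and run the following process from the state $([n],1)$. At a state $(B,r)$ with $w(B)=A(B,r)$, let $a=w^{-1}(r)\in B$, write $(r,a)$ to the left of everything written so far, and pass to $(B,r)_a$ if $|B|\ge2$. The condition $w(B)=A(B,r)$ holds at the start and persists, since $w(B\setminus a)=A(B,r)\setminus r$. The cell $(r,a)$ is never forbidden, for otherwise $a=r\in E$ would be a fixed point; in particular no dead state is reached. So the word produced lies in $\mathcal W([n],1)$. Its columns, from right to left, are $w^{-1}(1),w^{-2}(1),\dots$ up to and including $1$; from left to right this block reads $1,w(1),w^2(1),\dots$,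 the cycle of $1$. The process then restarts with the smallest remaining element and writes its cycle further left, and so on. Hence the column word is $\Psi(w)$, column $a$ is paired with row $w(a)$, and the word is $v_w$.

The map is injective because $v_w$ lists all values of $w$. Given $v\in\mathcal W([n],1)$, let $w$ send each column of $v$ to the row paired with it. Suppose $w(i)=i$ with $i\in E$, and let $(B,r)$ be the state at which the cell $(i,i)$ is written. Then $r=i\in B$, so the state is blocked and either $(r,i)$ is forbidden or the state is dead; both are excluded in the definition of $\mathcal W$. So $w\in\mathfrak X_E$. The process for $w$ gives the same answer as $v$ at each state, so $v_w=v$.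
\end{proof}

\subsection{Spanning for a fixed column set}
Let $(B,r)$ be a state, $A=A(B,r)$, $b_1=\min B$ and $C\subseteq B$. Let $Z_C(B,r)\subseteq M_C(A)$ be the span of the rook monomials that use a forbidden cell; these will lie in $J_E$.

At a blocked state the answer $a=b_1$ is missing, so the monomials $x_{r,c}m$ with $c^-=b_1$ have no word to come from. On the full board the sum of row $1$ pushes them to the right, as happened to $x_{1,2}$ in Section~\ref{sec:D4}. Deeper in the tree the row sums of the small board are not available, so we keep these monomials as an error term. Let $K_C(B,r)=0$ unless the state is blocked and $b_1\notin C$. In that case let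
\[
K_C(B,r)=\sum_{c\in C,\ T\cap(b_1,c)=\emptyset}x_{b_1,c}\,M_{C\setminus c}(A\setminus b_1)\quad\text{if }|B|\ge2,
\]
where $(b_1,c)$ denotes the open interval, and $K_\emptyset(B,r)=\mathbb F\cdot1$ if the state is dead. The condition $T\cap(b_1,c)=\emptyset$ says $c^-=b_1$.

The error term does not accumulate: the parent state absorbs it.

\begin{lemma}\label{lem:absorb}
Let $(B,r)$ be a state with $|B|\ge2$, let $C\subseteq B$ with $b_1\notin C$, let $c\in C$, and let $(B',r')=(B,r)_{c^-}$. Then
\[
x_{r,c}\,K_{C\setminus c}(B',r')\subseteq N_C(A,B)+Z_C(B,r).
\]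
\end{lemma}

\begin{proof}
Put $C'=C\setminus c$ and assume $K_{C'}(B',r')\ne0$. Then $(B',r')$ is blocked and $\min B'\notin C'$. A blocked successor forces $c^-=b_1$, so $B'=B\setminus b_1$ and $r'=b_2:=\min B'\in E$. We have $b_1<b_2\le c$ and $T\cap(b_1,c)=\emptyset$, and $c\notin T$, so $b_2\in C$. As $b_2\notin C'$, we get $c=b_2$. Also $b_2\in B\setminus b_1\subseteq A$, so $(b_2,b_2)$ is a forbidden cell of $(B,r)$, and $r\neq b_2$ because $r=b_1$ or $r\notin B$.

If $|B'|=1$, then $B=\{b_1,b_2\}$, $C=\{b_2\}$, $A=\{r,b_2\}$ and $K_{C'}(B',r')=\mathbb F\cdot 1$. By (N1),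
\[
x_{r,b_2}=(x_{r,b_2}+x_{b_2,b_2})-x_{b_2,b_2}\in N_C(A,B)+Z_C(B,r).
\]

If $|B'|\ge2$, then $K_{C'}(B',r')$ is spanned by monomials $x_{b_2,c'}m$, where $c'\in C'$, $m$ has column set $C\setminus\{b_2,c'\}$ and rows in $A\setminus\{r,b_2\}$, and no element of $B'\setminus C'=(T\setminus b_1)\cup b_2$ lies strictly between $b_2$ and $c'$. No element of $B$ lies between $b_1$ and $b_2$, and $b_2\notin T$, so $T_{<c'}=\{b_1\}$. Thus $Q=\{b_2,c'\}$ satisfies $|Q|=2>|T_{<c'}|$, and (N2) with $P=\{r,b_2\}$ gives
\[
x_{r,b_2}x_{b_2,c'}\,m+x_{b_2,b_2}x_{r,c'}\,m\in N_C(A,B).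
\]
The second term lies in $Z_C(B,r)$, and the first is $x_{r,c}\cdot x_{b_2,c'}m$.
\end{proof}

Both cases appeared for $\mathfrak D_4$: the relation $x_{2,4}+x_{4,4}$ belongs to the state $(\{1,4\},2)$ with $C=\{4\}$, and $x_{4,2}x_{2,3}+x_{2,2}x_{4,3}$ to the state $(\{1,2,3\},4)$ with $C=\{2,3\}$.

\begin{proposition}\label{prop:states}
For every state $(B,r)$, with $A=A(B,r)$, and every $C\subseteq B$,
\[
M_C(A)=\operatorname{span}\{\mathfrak b(v):v\in\mathcal W(B,r),\ \operatorname{cols}(v)=C\}+N_C(A,B)+Z_C(B,r)+K_C(B,r).
\]
\end{proposition}

\begin{proof}
Let $Y\subseteq M_C(A)$ be the right side. We use induction on $|B|$. If $b_1\in C$, then $Y=M_C(A)$ by \eqref{eq:O}, so assume $b_1\in T$. If $B=\{b_1\}$, then $C=\emptyset$ and $M_\emptyset(A)=\mathbb F\cdot1$; either the state is dead and $K_\emptyset(B,r)=\mathbb F\cdot 1$, or the word $(r,b_1)$ has $\mathfrak b=1$. Let $|B|\ge2$. We verify the hypotheses of Proposition~\ref{prop:step}.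

\emph{(R1).} Let $c\in C$ and $a=c^-$. If $(r,a)$ is forbidden, then the state is blocked and $c^-=b_1=r$, so $x_{r,c}M_{C\setminus c}(A\setminus r)\subseteq K_C(B,r)\subseteq Y$. Otherwise let $(B',r')=(B,r)_a$, a state on the board $(A\setminus r,B\setminus a)$, and $C'=C\setminus c$. By induction, $M_{C'}(A\setminus r)$ is the sum of the span of the $\mathfrak b(v')$ with $v'\in\mathcal W(B',r')$ and $\operatorname{cols}(v')=C'$, and of $N_{C'}(A\setminus r,B\setminus a)$, $Z_{C'}(B',r')$ and $K_{C'}(B',r')$. Multiply by $x_{r,c}$. We have $x_{r,c}\mathfrak b(v')=\mathfrak b(v'(r,a))\in Y$ by Lemma~\ref{lem:last}(a), since $v'(r,a)\in\mathcal W(B,r)$. Next, $x_{r,c}Z_{C'}(B',r')\subseteq Z_C(B,r)$, since forbidden cells of the successor are forbidden. Finally $x_{r,c}K_{C'}(B',r')\subseteq Y$ by Lemma~\ref{lem:absorb}.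

\emph{(R2).} Let $t=\max T$. If $t=b_1$, the answer $t$ may be forbidden, but no word is needed: $C=B\setminus t$ contains $\min(B\setminus t)$, so $M_C(A\setminus r)=N_C(A\setminus r,B\setminus t)$ by \eqref{eq:O}. If $t\ne b_1$, then $(r,t)$ is not forbidden, and $(B',r')=(B,r)_t$ is not blocked, so $K_C(B',r')=0$. By induction, $M_C(A\setminus r)$ is the sum of the span of the $\mathfrak b(v')$ with $v'\in\mathcal W(B',r')$ and $\operatorname{cols}(v')=C$, and of $N_C(A\setminus r,B\setminus t)$ and $Z_C(B',r')$. Here $\mathfrak b(v')=\mathfrak b(v'(r,t))\in Y$ by Lemma~\ref{lem:last}(b), and $Z_C(B',r')\subseteq Z_C(B,r)$.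
\end{proof}

\section{Proof of Theorem~\ref{thm:main} and the column filtration}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Apply Proposition~\ref{prop:states} to the state $([n],1)$, where $A=B=[n]$, and abbreviate the four spaces by $M_C,N_C,Z_C,K_C$. By Lemma~\ref{lem:tree} the words are the $v_w$ with $w\in\mathfrak X_E$, and $\operatorname{cols}(v_w)$ is the column set of $\mathfrak b(v_w)=\mathfrak b(w)$. By Lemma~\ref{lem:NinJ}, $N_C\subseteq J_E+M_{>C}$, and $Z_C\subseteq J_E$ because forbidden cells are generators of $J_E$.

At the root the error term is removed by a row sum. Suppose $K_C\ne0$, so $1\in E$ and $1\in T$. Since $n\ge2$, the state is not dead, and $K_C$ is spanned by rook monomials $x_{1,c}m$ with $T\cap(1,c)=\emptyset$. In $\bigl(\sum_jx_{1,j}\bigr)m\in J_E$ the terms with $j\in C\setminus c$ are multiples of quadratic generators, the term $x_{1,1}m$ lies in $J_E$, and no $j\in T$ lies between $1$ and $c$. Hence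
\[
x_{1,c}m\equiv-\sum_{j\in T,\ j>c}x_{1,j}\,m\pmod{J_E},
\]
and the sum lies in $M_{>C}$. Altogether, for every $C\subseteq[n]$,
\begin{equation}\label{eq:star}
M_C\subseteq\operatorname{span}\{\mathfrak b(w):w\in\mathfrak X_E,\ \mathfrak b(w)\text{ has column set }C\}+J_E+M_{>C}.
\end{equation}
For fixed $|C|$, descending induction on $\sigma(C)$ shows that every rook monomial lies in $\operatorname{span}\{\mathfrak b(w):w\in\mathfrak X_E\}+J_E$, and all other monomials lie in $J_E$. So the family $(\mathfrak b(w))_{w\in\mathfrak X_E}$ spans $S/J_E$, and Lemma~\ref{lem:reduce} gives both claims.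
\end{proof}

Every relation used has coefficients $\pm1$, which is why the characteristic of $\mathbb F$ plays no role. The hypothesis $n\ge2$ is used only to exclude a dead root. The proof also shows that the basis respects the filtration by columns. Call $\sigma(C)$ the \emph{column sum} of a rook monomial with column set $C$.

\begin{corollary}\label{cor:filtration}
Let $n\ge2$ and $E\subseteq[n]$. For all $d$ and $s$, let $F_{d,s}\subseteq\mathbf R(\mathfrak X_E)_d$ be the span of the images of the rook monomials of degree $d$ with column sum at least $s$. Then the $\mathfrak b(w)$, $w\in\mathfrak X_E$, of degree $d$ and column sum at least $s$ descend to a basis of $F_{d,s}$.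
\end{corollary}

\begin{proof}
These monomials lie in $F_{d,s}$ and are independent by Theorem~\ref{thm:main}. They span, because the descending induction based on \eqref{eq:star}, started from a set $C$ with $|C|=d$ and $\sigma(C)\ge s$, involves only column sets of size $d$ and column sum at least $\sigma(C)$.
\end{proof}

\begin{remark}\label{rem:notstandard}
Given a term order, the standard monomials of an ideal $I$ are the monomials that are not leading monomials of elements of $I$. They descend to a basis of $S/I$, and they are closed under taking divisors, since a multiple of a leading monomial is a leading monomial. The bump monomial basis is in general not the standard monomial basis of $\operatorname{gr}\mathbf I(\mathfrak D_n)$ for any term order: by the table in Section~\ref{sec:D4}, $x_{2,4}x_{1,3}$ is a bump monomial of $\mathfrak D_4$, while its divisor $x_{2,4}$ is not.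
\end{remark}

\begin{thebibliography}{9}

\bibitem{LLR}
Yupeng Li, Jasper Liu, and Brendon Rhoades,
\emph{Derangement permutation matrices and orbit harmonics},
arXiv:2607.28157 (2026).

\end{thebibliography}
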